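\title{Embedding finite torsion-free Lie conformal algebras into unital associative conformal algebras}

\begin{abstract}
We prove that a finite Lie conformal algebra over an algebraically closed field of characteristic zero that is torsion-free as a $\Bbbk[T]$-module has a faithful representation on a free module of finite rank. Hence it embeds into $\operatorname{Cend}_n^{(-)}$ for some $n$, and in particular into an associative conformal algebra with unit, which proves a conjecture posed by Kolesnikov. Conversely, only torsion-free algebras admit such an embedding. The faithful module is induced from a subalgebra of codimension one in the extended annihilation algebra. The inducing module is given by Ado's theorem, applied to a finite-dimensional quotient that is cut out by the dual of the adjoint module.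
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Every Lie algebra $\mathfrak a$ is a subalgebra of a unital associative algebra with the bracket $xy-yx$: by the Poincar\'e--Birkhoff--Witt theorem, the enveloping algebra $U(\mathfrak a)$ will do. In characteristic zero a finite-dimensional Lie algebra even embeds into a matrix algebra, by Ado's theorem. We prove an analog of the second statement for Lie conformal algebras, a setting in which the analog of the first one fails.

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero and $H=\Bbbk[T]$. A \emph{conformal algebra} is an $H$-module $C$ with a $\Bbbk$-bilinear map $(\cdot\,{}_\lambda\,\cdot)\colon C\otimes C\to C[\lambda]$ that is \emph{sesquilinear}: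
\[
(Ta_\lambda b)=-\lambda(a_\lambda b),\qquad (a_\lambda Tb)=(T+\lambda)(a_\lambda b).
\]
It is \emph{finite} if it is finitely generated over $H$. Iterating the two rules gives
\begin{equation}\label{eq:sesq}
(f(T)a_\lambda\, g(T)b)=f(-\lambda)\,g(T+\lambda)\,(a_\lambda b),\qquad f,g\in H,
\end{equation}
so the product is determined by its values on generators, and a conformal algebra that is free of finite rank over $H$ is described by finitely many polynomials in $T$ and $\lambda$. Substitutions are made after expanding: if $(a_\lambda b)=\sum_n\lambda^nc_n$, then $((a_\lambda b)_{\lambda+\mu}c)$ means $\sum_n\lambda^n(c_n{}_{\,\nu}c)|_{\nu=\lambda+\mu}$, and $(a_{-T-\lambda}b)$ means $\sum_n(-T-\lambda)^nc_n$.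

A conformal algebra $C$ is \emph{associative} if $((a_\lambda b)_{\lambda+\mu}c)=(a_\lambda(b_\mu c))$ for all $a,b,c$. A \emph{unit} of $C$ is an element $e$ with $(e_\lambda e)=e$ and $(e_\lambda a)|_{\lambda=0}=a$ for all $a\in C$. A \emph{Lie conformal algebra} is a conformal algebra $L$ whose product, written $[a_\lambda b]$, satisfies
\[
[a_\lambda b]=-[b_{-T-\lambda}a],\qquad [a_\lambda[b_\mu c]]-[b_\mu[a_\lambda c]]=[[a_\lambda b]_{\lambda+\mu}c].
\]
An associative conformal algebra $C$ with the bracket $[a_\lambda b]=(a_\lambda b)-(b_{-T-\lambda}a)$ is a Lie conformal algebra, denoted by $C^{(-)}$. We say that $L$ \emph{embeds} into $C$ if there is an injective $H$-linear map $L\to C^{(-)}$ that preserves the brackets. An \emph{$L$-module}, or \emph{representation}, is an $H$-module $M$ with a sesquilinear action $a_\lambda m\in M[\lambda]$ such that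
\[
a_\lambda(b_\mu m)-b_\mu(a_\lambda m)=[a_\lambda b]_{\lambda+\mu}m .
\]
It is \emph{finite} if it is finitely generated over $H$, and \emph{faithful} if only $a=0$ satisfies $a_\lambda m=0$ for all $m$.

\begin{example}\label{ex:basic}
(a) For a Lie algebra $\mathfrak a$, the \emph{current algebra} $\operatorname{Cur}\mathfrak a=H\otimes\mathfrak a$ has the bracket $[s_\lambda s']=[s,s']$ for $s,s'\in\mathfrak a$, extended by \eqref{eq:sesq}. In the same way a unital associative algebra $B$ gives an associative conformal algebra $\operatorname{Cur}B$ with unit $1\otimes1$, and $\operatorname{Cur}\mathfrak a$ embeds into $\operatorname{Cur}U(\mathfrak a)$.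

(b) Let $\operatorname{Cend}_n=H\otimes M_n(\Bbbk[x])$ with the product
\[
(f\otimes a)_\lambda(g\otimes b)=f(-\lambda)g(T+\lambda)\otimes a\,\exp\{\lambda\, d/dx\}b ;
\]
for $n=1$ this is the conformal Weyl algebra. Writing elements as matrices of polynomials $\alpha(T,x)$, we have $(\alpha_\lambda\beta)=\alpha(-\lambda,x)\beta(T+\lambda,x+\lambda)$. This product is associative, because both sides of the associativity law equal $\alpha(-\lambda,x)\beta(-\mu,x+\lambda)\gamma(T+\lambda+\mu,x+\lambda+\mu)$, and the identity matrix is a unit. The bracket of $\operatorname{Cend}_n^{(-)}$ is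
\begin{equation}\label{eq:cendbracket}
[\alpha_\lambda\beta]=\alpha(-\lambda,x)\beta(T+\lambda,x+\lambda)-\beta(T+\lambda,x)\alpha(-\lambda,x-T-\lambda).
\end{equation}

(c) The \emph{Virasoro conformal algebra} $\operatorname{Vir}=H\mathsf L$ is free of rank one with $[\mathsf L_\lambda\mathsf L]=(T+2\lambda)\mathsf L$. By \eqref{eq:cendbracket}, $[x_\lambda x]=x(x+\lambda)-x(x-T-\lambda)=(T+2\lambda)x$, so $\mathsf L\mapsto x$ embeds $\operatorname{Vir}$ into $\operatorname{Cend}_1$.
\end{example}

Which Lie conformal algebras embed into a unital associative one? A unit cannot be adjoined at will: a unital algebra has no $H$-torsion (Section~\ref{sec:cend}), so the module $H/(T)$ with the zero product is associative and yet lies in no unital algebra. Two known facts, both quoted in \cite{Kol}, frame the question. There are Lie conformal algebras that embed into no associative conformal algebra at all (Roitman), and every finite associative conformal algebra that is a torsion-free $H$-module is contained in an associative conformal algebra with unit (Kolesnikov). These facts and Example~\ref{ex:basic}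 suggest that for finite algebras torsion is the only obstruction. This is the conjecture posed in \cite{Kol}: \emph{a finite Lie conformal algebra that is a torsion-free $H$-module can be embedded into an associative conformal algebra with unit}. We prove it in the following form.

\begin{theorem}\label{thm:main}
For a finite Lie conformal algebra $L$ the following are equivalent:
\begin{enumerate}
\item[(1)] $L$ is a torsion-free $H$-module;
\item[(2)] $L$ has a faithful representation on a free $H$-module of finite rank;
\item[(3)] $L$ embeds into $\operatorname{Cend}_n^{(-)}$ for some $n$;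
\item[(4)] $L$ embeds into an associative conformal algebra with unit.
\end{enumerate}
\end{theorem}

The implications (2)$\Rightarrow$(3)$\Rightarrow$(4)$\Rightarrow$(1) are formal (Section~\ref{sec:cend}); the content is (1)$\Rightarrow$(2). The adjoint module is faithful only if the center of $L$ is zero, so another module has to be built. Modules over $L$ are modules over an ordinary Lie algebra $\hat{\mathfrak g}(L)=\Bbbk\partial\ltimes\mathfrak g(L)$, which is infinite-dimensional, so that Ado's theorem does not apply to it. We induce a finite-dimensional module from a subalgebra $\mathfrak h$ complementary to $\Bbbk\partial$, and Section~\ref{sec:induction} shows that this produces a faithful module as soon as the dual of the adjoint module is locally finite over $\mathfrak h$. Sections~\ref{sec:weights} and~\ref{sec:locfin} prove local finiteness over the two kinds of pieces from which $\mathfrak h$ is assembled. One subalgebra $\mathfrak h$ can serve at most one Virasoro component of the semisimple quotient, so Section~\ref{sec:separate} separates these components. Section~\ref{sec:end}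 completes the proof. No splitting of the radical is assumed at any point.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Purity and cancellation}
The \emph{rank} of an $H$-module $M$ is $\operatorname{rk}M=\dim_{\Bbbk(T)}\Bbbk(T)\otimes_HM$. Since $H$ is a principal ideal domain, finite torsion-free modules are free. A submodule $N\subset M$ is \emph{pure} if $M/N$ is torsion-free; if $M$ is finite, $N$ is then a direct summand. The \emph{pure closure} $N^{\mathrm{cl}}=\{m: fm\in N\text{ for some }0\ne f\in H\}$ is pure and has the same rank as $N$. A submodule $N$ of a finite module $M$ has \emph{full rank} if $\operatorname{rk}N=\operatorname{rk}M$, that is, if $N^{\mathrm{cl}}=M$.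

For $N\subset L$ let $[N,N]$ be the $H$-span of all coefficients of $[a_\lambda b]$ with $a,b\in N$. The Jacobi identity says that $L$ is a module over itself, the \emph{adjoint module}. Its submodules are the \emph{ideals}; by skew-symmetry an ideal $I$ also satisfies $[I_\lambda L]\subset I[\lambda]$, so that $L/I$ is a Lie conformal algebra.

\begin{lemma}\label{lem:cancel}
Let $0\ne f\in\Bbbk[X]$.
\begin{enumerate}
\item[(a)] For every $H$-module $M$, multiplication by $f(-\lambda)$ and by $f(T+\lambda)$ is injective on $M[\lambda]$.
\item[(b)] For every sesquilinear product, $(a_\lambda b)=0$ if $a$ or $b$ is a torsion element.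
\item[(c)] The pure closure of a submodule $N$ of an $L$-module $M$ is a submodule.
\item[(d)] If $N$ is a subalgebra of full rank in a finite Lie conformal algebra $L$, then $[N,N]=[L,L]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As polynomials in $\lambda$, both have a nonzero scalar as leading coefficient. (b) If $fa=0$ or $fb=0$, then $f(-\lambda)(a_\lambda b)=0$ or $f(T+\lambda)(a_\lambda b)=0$ by \eqref{eq:sesq}; apply (a). (c) If $fm\in N$, then $f(T+\lambda)a_\lambda m\in N[\lambda]$, and (a) for $M/N$ gives $a_\lambda m\in N[\lambda]$. (d) For $a,b\in L$ choose $f\neq0$ with $fa,fb\in N$. Then $f(-\lambda)f(T+\lambda)[a_\lambda b]\in[N,N][\lambda]$, and (a) for $L/[N,N]$ gives $[a_\lambda b]\in[N,N][\lambda]$.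
\end{proof}

A finite torsion-free $L$-module $M\ne0$ is \emph{rank-irreducible} if all its nonzero submodules have full rank. This notion replaces irreducibility, since a free $H$-module may have no minimal submodule. Every finite torsion-free module $M$ has a finite chain of pure submodules with rank-irreducible factors: the pure closure $N$ of a nonzero submodule of minimal rank is rank-irreducible, and one continues with $M/N$, which is torsion-free of smaller rank.

\subsection*{The radical}
Put $L^{(0)}=L$ and $L^{(n+1)}=[L^{(n)},L^{(n)}]$; the algebra $L$ is \emph{solvable} if some $L^{(n)}$ is zero. Subalgebras and quotients of solvable algebras are solvable, and so are extensions of solvable algebras by solvable ones; hence a sum of two solvable ideals is solvable. A finite $L$ is a Noetherian $H$-module, so it has a largest solvable ideal $\operatorname{Rad}L$, and $L/\operatorname{Rad}L$ has no nonzero solvable ideals. Conversely, if $P$ is a solvable ideal and $L/P$ has no nonzero solvable ideals, then $P=\operatorname{Rad}L$, because $\operatorname{Rad}L/P$ is a solvable ideal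 of $L/P$. The torsion part of $L/\operatorname{Rad}L$ is an abelian ideal by Lemma~\ref{lem:cancel}(b), hence zero. So $\operatorname{Rad}L$ is pure.

\subsection*{External results}
We use three textbook theorems. \emph{PBW}: the ordered monomials in an ordered basis of a Lie algebra $\mathfrak a$ form a basis of $U(\mathfrak a)$. \emph{Ado's theorem}: a finite-dimensional Lie algebra over a field of characteristic zero has a faithful finite-dimensional module. \emph{Nullstellensatz}: a finite system of polynomial equations over an algebraically closed field that has a solution over an extension field has a solution over the field itself. We also use the classification of semisimple finite Lie conformal algebras. For a Lie algebra $\mathfrak s$, let $\operatorname{Vir}\ltimes\operatorname{Cur}\mathfrak s=H\mathsf L\oplus(H\otimes\mathfrak s)$ with the brackets of $\operatorname{Vir}$ and $\operatorname{Cur}\mathfrak s$ and $[\mathsf L_\lambda s]=(T+\lambda)s$ for $s\in\mathfrak s$.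

\begin{theorem}[{\cite[Thm.~7.1]{DK}; see also \cite[Sect.~13]{BDK}}]\label{thm:DK}
A finite Lie conformal algebra without nonzero solvable ideals is a finite direct sum of ideals of the types $\operatorname{Cur}\mathfrak s$, $\operatorname{Vir}$ and $\operatorname{Vir}\ltimes\operatorname{Cur}\mathfrak s$, where $\mathfrak s$ is a finite-dimensional semisimple Lie algebra.
\end{theorem}

We need this theorem only for $\Bbbk=\mathbb C$, by Lemma~\ref{lem:field} below. Summands of the last two types are called \emph{Virasoro components}.

\section{Representations as matrices}\label{sec:cend}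

The algebra $\operatorname{Cend}_n$ plays the role of the matrix algebra. Let $V=H\otimes\Bbbk^n$ with basis $u_1,\dots,u_n$. A sesquilinear action of $L$ on $V$ is the same as a linear map $a\mapsto A_a(\lambda,x)\in M_n(\Bbbk[\lambda,x])$ with $A_{Ta}=-\lambda A_a$, through $a_\lambda u_j=\sum_iA_a(\lambda,T)_{ij}u_i$. The operator $a_\lambda b_\mu$ has the matrix $A_a(\lambda,T)A_b(\mu,T+\lambda)$ on the basis. Replacing $u_j$ by $g(T)u_j$ multiplies both sides of the module axiom by $g(T+\lambda+\mu)$, so the axiom is equivalent to
\begin{equation}\label{eq:matrix}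
A_a(\lambda,x)A_b(\mu,x+\lambda)-A_b(\mu,x)A_a(\lambda,x+\mu)=A_{[a_\lambda b]}(\lambda+\mu,x).
\end{equation}

\begin{proof}[Proof of \textup{(2)}$\Rightarrow$\textup{(3)}$\Rightarrow$\textup{(4)}$\Rightarrow$\textup{(1)} in Theorem~\ref{thm:main}]
Let $V$ be a faithful module, free of rank $n$, and put $\rho(a)=A_a(-T,x)\in\operatorname{Cend}_n$. Then $\rho(Ta)=T\rho(a)$, and $\rho$ is injective because $V$ is faithful. Substitute $\mu=-T-\lambda$ in \eqref{eq:matrix}. With $\alpha=\rho(a)$ and $\beta=\rho(b)$, the left side becomes the right side of \eqref{eq:cendbracket}, and the right side becomes $A_{[a_\lambda b]}(-T,x)=\rho([a_\lambda b])$. So $\rho$ preserves brackets, which proves (3). Condition (4) follows because $\operatorname{Cend}_n$ is associative with unit (Example~\ref{ex:basic}(b)). Finally, let $L\subset C$ with $C$ unital and let $a\in L$ be torsion. Then $(e_\lambda a)=0$ by Lemma~\ref{lem:cancel}(b), so $a=(e_\lambda a)|_{\lambda=0}=0$.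
\end{proof}

The matrix form also shows that the ground field plays no role.

\begin{lemma}\label{lem:field}
If \textup{(1)}$\Rightarrow$\textup{(2)} holds over $\mathbb C$, then it holds over $\Bbbk$.
\end{lemma}

\begin{proof}
Let $b^1,\dots,b^r$ be an $H$-basis of $L$ with $[b^i{}_\lambda b^j]=\sum_kP^{ij}_k(T,\lambda)b^k$, and let $\Bbbk_0$ be the algebraic closure in $\Bbbk$ of the field generated by the coefficients of all $P^{ij}_k$. It is algebraically closed, countable and of characteristic zero, so it embeds into $\mathbb C$. By \eqref{eq:sesq}, the axioms of $L$ are polynomial identities between the $P^{ij}_k$, so the same polynomials define a Lie conformal algebra $L_K$, free over $K[T]$, for every field $K\supset\Bbbk_0$, and $L_\Bbbk=L$.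

Replacing $a,b$ by $fa,gb$ multiplies both sides of \eqref{eq:matrix} by $f(-\lambda)g(-\mu)$. So a representation of $L_K$ of rank $n$ is a family $A_1,\dots,A_r\in M_n(K[\lambda,x])$ with
\[
A_i(\lambda,x)A_j(\mu,x+\lambda)-A_j(\mu,x)A_i(\lambda,x+\mu)=\sum_kP^{ij}_k(-\lambda-\mu,\lambda)A_k(\lambda+\mu,x).
\]
For matrices of degree at most $D$ this is a finite system of polynomial equations over $\Bbbk_0$ in the coefficients of the $A_i$. The element $\sum_ih_i(T)b^i$ has the matrix $\sum_ih_i(-\lambda)A_i$, so the representation is faithful if and only if the $A_i$ are linearly independent over $K[\lambda]$. Write each $A_i$ as the row of the $x$-coefficients of its entries, a row over $K[\lambda]$. Independence means that some coefficient $g$ of some $r\times r$ minor of these $r$ rows is nonzero, and $g$ is a polynomial with integer coefficients in the unknowns. If $L_{\mathbb C}$ has a faithful representation of rank $n$, then for suitable $D$ and $g$ the system above together with the equation $gz=1$ has a solution over $\mathbb C$. By the Nullstellensatz it has a solution over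 $\Bbbk_0$, hence over $\Bbbk$.
\end{proof}

It remains to prove (1)$\Rightarrow$(2). From now on the letters $L,R,A$ denote finite torsion-free Lie conformal algebras.

\section{The annihilation algebra and induced modules}\label{sec:induction}

\subsection*{The annihilation algebra}
On an $L$-module write $a_\lambda=\sum_{n\ge0}\frac{\lambda^n}{n!}a_{(n)}$. The operators $a_{(n)}$ span a Lie algebra, and we now define its universal model. Let $\mathfrak g(L)=L[t]/(T+\partial_t)L[t]$, let $a_{(n)}$ be the class of $at^n$, and put $a_\lambda=\sum_n\frac{\lambda^n}{n!}a_{(n)}\in\mathfrak g(L)[[\lambda]]$. The defining relations read $(Ta)_{(n)}=-na_{(n-1)}$, that is, $(Ta)_\lambda=-\lambda a_\lambda$. If $b^1,\dots,b^r$ is an $H$-basis of $L$, then the $b^i_{(n)}$, $n\ge0$, form a basis of $\mathfrak g(L)$: the map $T^kb^ip(t)\mapsto b^i(-\partial_t)^kp(t)$ from $L[t]$ onto $\bigoplus_ib^i\Bbbk[t]$ kills $(T+\partial_t)L[t]$ and sends every element to an element of the same class. Define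
\[
[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu},\qquad[\partial,a_\lambda]=-\lambda a_\lambda .
\]
Inside $(\,\cdot\,)_{\lambda+\mu}$ the operator $T$ becomes $-\lambda-\mu$. Hence replacing $a$ by $Ta$ multiplies $[a_\lambda b]_{\lambda+\mu}$ by $-\lambda$ and replacing $b$ by $Tb$ multiplies it by $-\mu$, so the bracket is well defined. It is skew-symmetric because $[b_{-T-\lambda}a]_{\lambda+\mu}=[b_\mu a]_{\lambda+\mu}$, and its Jacobi identity is that of $L$ placed inside $(\,\cdot\,)_{\lambda+\mu+\nu}$. The map $a_\lambda\mapsto-\lambda a_\lambda$, or $a_{(n)}\mapsto-na_{(n-1)}$, is a derivation. We obtain the \emph{annihilation algebra} $\mathfrak g(L)$ and the \emph{extended annihilation algebra} $\hat{\mathfrak g}(L)=\Bbbk\partial\ltimes\mathfrak g(L)$.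

Comparing axioms, an $L$-module is the same as a $\hat{\mathfrak g}(L)$-module, with $\partial$ acting as $T$, in which for all $a$ and $m$ we have $a_{(n)}m=0$ for $n\gg0$. Since $L$ has a finite basis, every $L$-module $W$ has the following property:
\begin{equation}\label{eq:bounded}
E\subset W,\ \dim E<\infty\quad\Longrightarrow\quad\dim\hat{\mathfrak g}(L)E<\infty .
\end{equation}
A pure subalgebra $A\subset L$ is a direct summand over $H$, so $\mathfrak g(A)$ is a $\partial$-stable subalgebra of $\mathfrak g(L)$. If $I$ is a pure ideal, then $\mathfrak g(I)$ is an ideal of $\hat{\mathfrak g}(L)$ with quotient $\hat{\mathfrak g}(L/I)$.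

For $\operatorname{Vir}\ltimes\operatorname{Cur}\mathfrak s$ we find $[\mathsf L_\lambda,\mathsf L_\mu]=(\lambda-\mu)\mathsf L_{\lambda+\mu}$, $[\mathsf L_\lambda,s_\mu]=-\mu s_{\lambda+\mu}$ and $[s_\lambda,s'_\mu]=[s,s']_{\lambda+\mu}$. Taking coefficients,
\begin{equation}\label{eq:vir}
\begin{gathered}
{[\mathsf L_{(m)},\mathsf L_{(n)}]}=(m-n)\mathsf L_{(m+n-1)},\qquad[\mathsf L_{(m)},s_{(n)}]=-ns_{(m+n-1)},\\
{[s_{(m)},s'_{(n)}]}=[s,s']_{(m+n)},\qquad[\partial-\mathsf L_{(0)},\mathsf L_{(n)}]=[\partial-\mathsf L_{(0)},s_{(n)}]=0 .
\end{gathered}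
\end{equation}

\subsection*{Induction}
We want a $\hat{\mathfrak g}(L)$-module that is free of finite rank over $\Bbbk[\partial]$. By PBW, this is what induction from a complement of $\Bbbk\partial$ gives. Call a subalgebra $\mathfrak h\subset\hat{\mathfrak g}(L)$ \emph{transversal} if $\hat{\mathfrak g}(L)=\Bbbk\partial\oplus\mathfrak h$ and, for every $b\in L$, $b_{(n)}\in\mathfrak h$ for $n\gg0$. It is enough to check the last condition on a basis of $L$.

\begin{lemma}\label{lem:induce}
Let $\mathfrak h$ be transversal, and let $Q\ne0$ be a finite-dimensional $\mathfrak h$-module such that $b^i_{(n)}Q=0$ for all basis elements $b^i$ and $n\gg0$. Then $V=U(\hat{\mathfrak g}(L))\otimes_{U(\mathfrak h)}Q$ is an $L$-module, free of rank $\dim Q$ over $H$. An element $a\in L$ acts on $V$ by zero if and only if all $a_{(n)}$ lie in $\mathfrak h$ and annihilate $Q$.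
\end{lemma}

\begin{proof}
By PBW, $V=\Bbbk[\partial]\otimes Q$. From $a_\lambda\partial=(\partial+\lambda)a_\lambda$ we get $a_\lambda(\partial^k\otimes q)=(\partial+\lambda)^ka_\lambda(1\otimes q)$. This is a polynomial in $\lambda$ for $a=b^i$, hence for $a=\sum_if_ib^i$, as $a_\lambda=\sum_if_i(-\lambda)b^i_\lambda$. So $V$ is an $L$-module, and $a$ acts by zero if and only if it kills $1\otimes Q$. Write $a_{(n)}=c\,\partial+y$ with $c\in\Bbbk$, $y\in\mathfrak h$. Then $a_{(n)}(1\otimes q)=c\,\partial\otimes q+1\otimes yq$ vanishes for all $q$ if and only if $c=0$ and $yQ=0$.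
\end{proof}

The simplest algebras show which $\mathfrak h$ one has to take.

\begin{example}\label{ex:choice}
(a) Let $L=\operatorname{Cur}\mathfrak a$ with $\dim\mathfrak a<\infty$, and $\mathfrak h=\mathfrak g(L)$. The $s_{(n)}$ with $n\ge1$ span an ideal with quotient $\mathfrak a$. A faithful $\mathfrak a$-module $Q$ gives the faithful module $H\otimes Q$ with $s_\lambda q=sq$.

(b) Let $L=\operatorname{Vir}$, let $\mathfrak h,Q$ be as in Lemma~\ref{lem:induce}, and let $J$ be the annihilator of $Q$, an ideal of $\mathfrak h$ that contains $\mathsf L_{(n)}$ for $n\gg0$. Let $c$ be the scalar with $\mathsf L_{(0)}+c\,\partial\in\mathfrak h$. Since $[\mathsf L_{(0)}+c\,\partial,\mathsf L_{(n)}]=-n(1+c)\mathsf L_{(n-1)}$, either $c=-1$, or $J$ contains all $\mathsf L_{(n)}$ and $V$ is trivial. So $\mathfrak h=\mathfrak g(L)$ is useless, and $\mathfrak h$ must contain $\delta=\partial-\mathsf L_{(0)}$. Take $\mathfrak h$ spanned by $\delta$ and the $\mathsf L_{(n)}$, $n\ge1$. By \eqref{eq:vir}, $[\mathfrak h,\mathfrak h]$ lies in the span of the $\mathsf L_{(n)}$, $n\ge2$, so for any scalars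 $\alpha,\Delta$ there is a module $Q=\Bbbk v$ with $\delta v=-\alpha v$, $\mathsf L_{(1)}v=\Delta v$, $\mathsf L_{(n)}v=0$ for $n\ge2$. It induces the faithful module $Hv$ with $\mathsf L_\lambda v=(T+\alpha+\Delta\lambda)v$.

(c) Let $L=\operatorname{Vir}\oplus\operatorname{Vir}$ with generators $\mathsf L,\mathsf L'$, and let $\mathsf L'_{(0)}+c'\partial\in\mathfrak h$. As in (b), faithfulness on $\mathsf L'$ forces $c'=-1$. But $[\mathsf L'_{(0)}+c'\partial,\mathsf L_{(n)}]=-nc'\mathsf L_{(n-1)}$, so faithfulness on $\mathsf L$ forces $c'=0$. No induced module is faithful, although a direct sum of two modules as in (b) is.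
\end{example}

\subsection*{The dual module}
To obtain $Q$ from Ado's theorem we need an ideal $J$ of finite codimension in $\mathfrak h$ that contains $b^i_{(n)}$ for large $n$, but does not contain all $a_{(n)}$ for any $a\ne0$. We shall find $J$ as the common kernel of an invariant finite-dimensional space of functionals on $\mathfrak g(L)$. The functionals that vanish on $b^i_{(n)}$ for large $n$ form an $L$-module, the dual of the adjoint module.

For a finite torsion-free $L$-module $M$ let $M^\vee$ be the space of linear maps $\xi\colon M\to\Bbbk[\lambda]$ with $\xi(Tm)=-\lambda\xi(m)$. An $H$-basis $m_1,\dots,m_k$ of $M$ has a \emph{dual basis} $\xi_1,\dots,\xi_k$ of $M^\vee$ over $\Bbbk[\lambda]$, with $\xi_i(m_j)=\delta_{ij}$. Put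
\begin{equation}\label{eq:dual}
(a_\mu\xi)(m)(\lambda)=-\xi(a_\mu m)(\lambda+\mu),\qquad(\partial\xi)(m)=\lambda\,\xi(m).
\end{equation}
This makes $M^\vee$ an $L$-module. Indeed, $\xi(a_\mu Tm)(\lambda+\mu)=\xi((T+\mu)a_\mu m)(\lambda+\mu)=-\lambda\,\xi(a_\mu m)(\lambda+\mu)$, so the coefficients of $a_\mu\xi$ lie in $M^\vee$, and $a_\mu\xi=\sum_j(a_\mu\xi)(m_j)\,\xi_j$ is a polynomial in $\mu$. Moreover $(Ta)_\mu\xi=-\mu a_\mu\xi$, and
\begin{align*}
\bigl((a_\mu b_\nu-b_\nu a_\mu)\xi\bigr)(m)(\lambda)&=\xi\bigl((b_\nu a_\mu-a_\mu b_\nu)m\bigr)(\lambda+\mu+\nu)=\bigl([a_\mu b]_{\mu+\nu}\xi\bigr)(m)(\lambda),\\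
\bigl((\partial a_\mu-a_\mu\partial)\xi\bigr)(m)(\lambda)&=\bigl(-\lambda+(\lambda+\mu)\bigr)\xi(a_\mu m)(\lambda+\mu)=-\mu\,(a_\mu\xi)(m)(\lambda).
\end{align*}

Let $I$ be a pure ideal of $L$, for instance $I=L$, viewed as an $L$-module. The rule $\langle\xi,a_\lambda\rangle=\xi(a)(\lambda)$ respects the relation $(Ta)_\lambda=-\lambda a_\lambda$, so it identifies $\xi\in I^\vee$ with a functional on $\mathfrak g(I)$; explicitly, $\langle\xi,a_{(n)}\rangle$ is $n!$ times the coefficient of $\lambda^n$ in $\xi(a)$. The pairing is invariant:
\begin{equation}\label{eq:pairing}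
\langle y\xi,u\rangle=-\langle\xi,[y,u]\rangle,\qquad y\in\hat{\mathfrak g}(L),\ u\in\mathfrak g(I),\ \xi\in I^\vee .
\end{equation}
For $y=b_\mu$, $u=a_\lambda$ both sides equal $-\xi([b_\mu a])(\lambda+\mu)$, and for $y=\partial$, $u=a_\lambda$ both equal $\lambda\xi(a)(\lambda)$.

\begin{example}\label{ex:heis}
Let $L=Ha\oplus Hc$ with $[a_\lambda a]=(T+2\lambda)c$ and $c$ central. Skew-symmetry holds since $-(T+2(-T-\lambda))=T+2\lambda$, and all double brackets vanish. The adjoint module is not faithful. In $\mathfrak h=\mathfrak g(L)$ we have $[a_{(m)},a_{(n)}]=(m-n)c_{(m+n-1)}$. Truncation at a fixed level $N\geq1$ does not give an ideal, because $[a_{(N)},a_{(0)}]=Nc_{(N-1)}$. The dual module tells us where to cut. Let $\xi_a,\xi_c$ be the dual basis. The element $c$ acts on $L^\vee$ by zero, and $a$ kills $\Bbbk[\lambda]\xi_a$ because all brackets lie in $Hc[\mu]$. Further $(a_\mu\xi_c)(c)=0$ and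
\[
(a_\mu\xi_c)(a)(\lambda)=-\xi_c\bigl((T+2\mu)c\bigr)(\lambda+\mu)=\lambda-\mu ,
\]
so $a_{(0)}\xi_c=\lambda\xi_a$ and $a_{(1)}\xi_c=-\xi_a$. The dual basis generates the $\mathfrak h$-submodule $E=\operatorname{span}\{\xi_a,\lambda\xi_a,\xi_c\}$. Its annihilator $J$ is spanned by the $a_{(n)}$, $n\ge2$, and the $c_{(n)}$, $n\ge1$, and $\mathfrak h/J$ is the Heisenberg algebra with $[a_{(1)},a_{(0)}]=c_{(0)}$. On $Q=\Bbbk^3$ let $a_{(1)},a_{(0)},c_{(0)}$ act by the matrix units $E_{12},E_{23},E_{13}$. The induced module has the matrices $A_a=E_{23}+\lambda E_{12}$ and $A_c=E_{13}$, and $a\mapsto E_{23}-TE_{12}$, $c\mapsto E_{13}$ embeds $L$ into $\operatorname{Cend}_3$.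
\end{example}

The example used only that $E$ is finite-dimensional. A module $W$ over a Lie algebra $\mathfrak k$ is \emph{locally finite} if $\dim U(\mathfrak k)w<\infty$ for all $w\in W$.

\begin{proposition}\label{prop:criterion}
If $L^\vee$ is locally finite over some transversal subalgebra $\mathfrak h\subset\hat{\mathfrak g}(L)$, then $L$ has a faithful representation on a free $H$-module of finite rank.
\end{proposition}

\begin{proof}
Let $\mathfrak g=\mathfrak g(L)$, let $\xi_1,\dots,\xi_r$ be the dual basis of $b^1,\dots,b^r$, and let $E=\sum_iU(\mathfrak h)\xi_i$, a finite-dimensional $\mathfrak h$-submodule of $L^\vee$. Put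
\[
J=\{y\in\mathfrak h\cap\mathfrak g:\langle E,y\rangle=0\}.
\]
For $x\in\mathfrak h$ and $y\in J$ we have $[x,y]\in\mathfrak h\cap\mathfrak g$, and $\langle\xi,[x,y]\rangle=-\langle x\xi,y\rangle=0$ for $\xi\in E$ by \eqref{eq:pairing}. So $J$ is an ideal of $\mathfrak h$, of codimension at most $1+\dim E$. The polynomials $\xi(b^i)$, $\xi\in E$, have bounded degree, so $\langle E,b^i_{(n)}\rangle=0$ for $n\gg0$; as $\mathfrak h$ is transversal, $b^i_{(n)}\in J$ for $n\gg0$.

By Ado's theorem $\mathfrak h/J$ has a faithful finite-dimensional module $Q$, and adding a trivial summand we may assume $Q\ne0$. Let $V$ be the module of Lemma~\ref{lem:induce}, and let $a=\sum_if_ib^i$ act on $V$ by zero. Then all $a_{(n)}$ lie in $\mathfrak h\cap\mathfrak g$ and annihilate $Q$, so they lie in $J$. Hence $\langle\xi_i,a_{(n)}\rangle=0$ for all $i$ and $n$, that is, $f_i(-\lambda)=\xi_i(a)=0$, and $a=0$.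
\end{proof}

\section{Weight vectors and Lie's theorem}\label{sec:weights}

Local finiteness will be proved by reducing to modules generated by a finite-dimensional space of weight vectors. Let $I\subset L$ be a pure ideal and $M$ a finite torsion-free $L$-module. If $0\ne v\in M$ and $a_\lambda v=\varphi(a)v$ with $\varphi(a)\in\Bbbk[\lambda]$ for all $a\in I$, then $\varphi$ is linear and $\varphi(Ta)=-\lambda\varphi(a)$, so $\varphi\in I^\vee$. For $\varphi\in I^\vee$ the \emph{weight space} is
\[
M_\varphi=\{v\in M:a_\lambda v=\varphi(a)v\ \ \forall a\in I\}=\{v\in M:uv=\langle\varphi,u\rangle v\ \ \forall u\in\mathfrak g(I)\}.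
\]
The module $M$ is infinite-dimensional over $\Bbbk$, so we first need a source of finite-dimensional subspaces.

\begin{lemma}\label{lem:indep}
Let $U\subset M$ be a subspace, $b\in L$ and $n\ge1$. Suppose that $b_{(m)}U=0$ for $m\ge n$ and that $b_{(n-1)}$ is injective on $U$. Then the map $H\otimes U\to M$ is injective, so $\dim U\le\operatorname{rk}M$.
\end{lemma}

\begin{proof}
Let $\sum_{i\le d}T^iv_i=0$ with $v_i\in U$. Applying $b_\lambda$ gives $\sum_i(T+\lambda)^ib_\lambda v_i=0$. The coefficient of $\lambda^{d+n-1}$ is $b_{(n-1)}v_d/(n-1)!$, so $v_d=0$, and by descending induction all $v_i$ vanish.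
\end{proof}

For finite-dimensional Lie algebras, the key to Lie's theorem is that weight spaces of an ideal are invariant under the whole algebra. Here this fails. Let $L=H\mathsf L\oplus Hs$ be the subalgebra of $\operatorname{Cend}_1^{(-)}$ with $\mathsf L=x$, $s=1$, so that $[\mathsf L_\lambda s]=(T+\lambda)s$ and $[s_\lambda s]=0$ by \eqref{eq:cendbracket}. It acts on $M=Hv$ by $\mathsf L_\lambda v=Tv$, $s_\lambda v=v$. For $I=Hs$ the weight space of $v$ is $\Bbbk v$; it is not preserved by $\mathsf L_{(0)}$, but it is preserved by $\partial-\mathsf L_{(0)}$. The next lemma says that a correction by a multiple of $\partial$ always suffices. In the classical proof one takes the trace on the span of the $y^iv$. Here that span has finite rank over $H$ only, and the second coefficient of a minimal relation takes the place of the trace.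

\begin{lemma}\label{lem:stab}
Let $0\ne\varphi\in I^\vee$ and $M_\varphi\ne0$.
\begin{enumerate}
\item[(a)] The map $H\otimes M_\varphi\to M$ is injective, so $\dim M_\varphi<\infty$.
\item[(b)] The stabilizer $\mathfrak h_\varphi=\{y\in\hat{\mathfrak g}(L):y\varphi=0\}$ is a transversal subalgebra. It contains $\mathfrak g(I)$ and preserves $M_\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:indep} to an element $a\in I$ with $\varphi(a)\ne0$ and $n=1+\deg\varphi(a)$.

(b) The annihilator of a vector of the $L$-module $I^\vee$ is a subalgebra that contains $b_{(n)}$ for $n\gg0$, and $\partial\notin\mathfrak h_\varphi$ since $\partial\varphi=\lambda\varphi\ne0$. By \eqref{eq:pairing}, $y\in\mathfrak h_\varphi$ if and only if $\langle\varphi,[y,\mathfrak g(I)]\rangle=0$. Fix $0\ne v\in M_\varphi$. For $y,u\in\mathfrak g(I)$ we have $\langle\varphi,[y,u]\rangle v=(yu-uy)v=0$, so $\mathfrak g(I)\subset\mathfrak h_\varphi$. For $y\in\mathfrak h_\varphi$, $u\in\mathfrak g(I)$ and $w\in M_\varphi$ we have $uyw=yuw-[y,u]w=\langle\varphi,u\rangle yw$, so $yw\in M_\varphi$.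 It remains to show that $\hat{\mathfrak g}(L)=\Bbbk\partial+\mathfrak h_\varphi$, that is, $y\varphi\in\Bbbk\lambda\varphi$ for every $y\in\hat{\mathfrak g}(L)$.

In $U(\hat{\mathfrak g}(L))$ right multiplication by $y$ is left multiplication minus $\operatorname{ad}y$, and these two operators commute. Hence $uy^i=\sum_j(-1)^j\binom ijy^{i-j}(\operatorname{ad}y)^j(u)$, and for $u\in\mathfrak g(I)$
\[
u\,y^iv=\sum_j(-1)^j\binom ij\bigl\langle\varphi,(\operatorname{ad}y)^ju\bigr\rangle\,y^{i-j}v .
\]
As $M$ has finite rank, there is a relation $\sum_{i=0}^qf_i(T)y^iv=0$ with $f_i\in H$, $f_q\ne0$. Take $q$ minimal, and then $\deg f_q$ minimal. Then $q\ge1$ since $M$ is torsion-free, and $v,\dots,y^{q-1}v$ are independent over $H$. Apply $a_\lambda-\varphi(a)$, $a\in I$, to the relation: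
\begin{equation}\label{eq:relation}
\sum_if_i(T+\lambda)\sum_j(-1)^j\binom ij\bigl\langle\varphi,(\operatorname{ad}y)^ja_\lambda\bigr\rangle y^{i-j}v-\varphi(a)\sum_if_i(T)y^iv=0 .
\end{equation}
The coefficient of each power of $\lambda$ is a relation over $H$ among $v,\dots,y^qv$. The factor of $y^qv$ in \eqref{eq:relation} is $(f_q(T+\lambda)-f_q(T))\varphi(a)$, of degree less than $\deg f_q$ in $T$, so it vanishes by minimality. Taking $\varphi(a)\ne0$ we see that $f_q(T+\lambda)=f_q(T)$, so $f_q$ is a constant, and we normalize $f_q=1$. Now \eqref{eq:relation} involves only $v,\dots,y^{q-1}v$, so the factor of $y^{q-1}v$ vanishes: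
\[
q\,\langle\varphi,[y,a_\lambda]\rangle=\bigl(f_{q-1}(T+\lambda)-f_{q-1}(T)\bigr)\varphi(a)\qquad\text{for all }a\in I.
\]
The left side does not involve $T$. Taking $\varphi(a)\ne0$, we find that $f_{q-1}(T+\lambda)-f_{q-1}(T)$ does not involve $T$; its coefficient at $\lambda$ is $f_{q-1}'(T)$, so $f_{q-1}'=c\in\Bbbk$ and the difference is $c\lambda$. By \eqref{eq:pairing}, $y\varphi=-(c/q)\lambda\varphi$.
\end{proof}

We apply this when $L$ is generated by $I$ and one more element $b$, and the quotient is abelian or Virasoro. The outcome is the alternative seen in Example~\ref{ex:choice}(b).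

\begin{lemma}\label{lem:onemore}
Let $A=I\oplus Hb$ with $I$ an ideal, $Hb$ free and $[b_\lambda b]\equiv\varepsilon(T+2\lambda)b\bmod I[\lambda]$, where $\varepsilon\in\{0,1\}$. Let $M$ be a finite torsion-free $A$-module and $\varphi\in I^\vee$ with $M_\varphi\ne0$. Then there is a finite-dimensional subspace $0\ne U\subset M_\varphi$ such that $H\otimes U\to M$ is injective, $b_{(n)}U\subset U$ for all $n\ge1$, and
\begin{enumerate}
\item[(I)] $\varepsilon=1$ and $(T-b_{(0)})U\subset U$, \quad or
\item[(II)] $b_{(0)}U\subset U$.
\end{enumerate}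
\end{lemma}

\begin{proof}
Modulo $\mathfrak g(I)$ we have $[b_{(m)},b_{(n)}]\equiv\varepsilon(m-n)b_{(m+n-1)}$ by \eqref{eq:vir}.

\emph{Case $\varphi\ne0$.} Take $U=M_\varphi$ and use Lemma~\ref{lem:stab}. Let $\kappa\colon\hat{\mathfrak g}(A)\to\Bbbk$ be the linear form with kernel $\mathfrak h_\varphi$ and $\kappa(\partial)=-1$. Put $\kappa_n=\kappa(b_{(n)})$, which is zero for $n\gg0$, and $y_n=b_{(n)}+\kappa_n\partial\in\mathfrak h_\varphi$. Modulo $\mathfrak g(I)\subset\mathfrak h_\varphi$,
\[
[y_m,y_n]\equiv\varepsilon(m-n)b_{(m+n-1)}-n\kappa_mb_{(n-1)}+m\kappa_nb_{(m-1)},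
\]
and since $[y_m,y_n]\in\mathfrak h_\varphi$,
\[
\varepsilon(m-n)\kappa_{m+n-1}-n\kappa_m\kappa_{n-1}+m\kappa_n\kappa_{m-1}=0 .
\]
Suppose that $n\ge1$ is maximal with $\kappa_n\ne0$. Then $\kappa_{2n}=\kappa_{n+1}=0$, and $m=n+1$ gives $(n+1)\kappa_n^2=0$, a contradiction. So $b_{(n)}\in\mathfrak h_\varphi$ for $n\ge1$. Now $(m,n)=(1,0)$ gives $\kappa_0(\varepsilon+\kappa_0)=0$. If $\kappa_0=0$, then $b_{(0)}\in\mathfrak h_\varphi$ and (II) holds. Otherwise $\varepsilon=1$, $\kappa_0=-1$, $\partial-b_{(0)}\in\mathfrak h_\varphi$ and (I) holds.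

\emph{Case $\varphi=0$.} The space $M_0$ of vectors killed by $\mathfrak g(I)$ is an $A$-submodule, because $\mathfrak g(I)$ is an ideal of $\hat{\mathfrak g}(A)$. On $M_0$ congruences modulo $\mathfrak g(I)$ become equalities. The subspaces $N_n=\{v\in M_0:b_{(m)}v=0\ \forall m\ge n\}$ increase and exhaust $M_0$; let $n$ be minimal with $N_n\ne0$. If $n=0$, then $U=\Bbbk v$ with $0\ne v\in N_0$ satisfies (II). If $n\ge1$, take $U=N_n$. The kernel of $b_{(n-1)}$ on $N_n$ is $N_{n-1}=0$, so Lemma~\ref{lem:indep} applies. For $k\ge n$, $m\ge1$ and $v\in N_n$ we have $b_{(k)}b_{(m)}v=\varepsilon(k-m)b_{(k+m-1)}v+b_{(m)}b_{(k)}v=0$, so $b_{(m)}U\subset U$. If $\varepsilon=0$, then $b_{(0)}$ commutes with all $b_{(k)}$ on $M_0$ and (II) holds. If $\varepsilon=1$, then $T-b_{(0)}$ commutes with all $b_{(k)}$ on $M_0$ by \eqref{eq:vir}, and (I) holds.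
\end{proof}

\begin{proposition}[Lie's theorem]\label{prop:lie}
Let $R$ be solvable and $M\ne0$ a finite torsion-free $R$-module. Then $M_\varphi\ne0$ for some $\varphi\in R^\vee$.
\end{proposition}

\begin{proof}
We use induction on $\operatorname{rk}R$; for $R=0$ there is nothing to prove. Let $R\ne0$. If $R^{(1)}=[R,R]$ had full rank, Lemma~\ref{lem:cancel}(d) would give $R^{(2)}=R^{(1)}\ne0$, contradicting solvability. So $R/[R,R]^{\mathrm{cl}}$ is free of positive rank and maps onto $H$. The kernel $I$ of the composite map $R\to H$ contains $[R,R]$, so it is an ideal, and $R=I\oplus Hb$ with $[b_\lambda b]\in I[\lambda]$. By induction $M_\psi\ne0$ for some $\psi\in I^\vee$. Lemma~\ref{lem:onemore} with $\varepsilon=0$ gives a finite-dimensional $0\ne U\subset M_\psi$ preserved by all $b_{(n)}$, $n\ge0$. The commutators $[b_{(m)},b_{(n)}]$ lie in $\mathfrak g(I)$, so they act on $U$ by scalars of trace zero, that is, by zero. The commuting operators $b_{(n)}$ have a common eigenvector $v\in U$. Then $b_\lambda v=p(\lambda)v$ with $p$ a polynomial, and $(a+fb)_\lambda v=(\psi(a)+f(-\lambda)p(\lambda))v$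 for $a\in I$, $f\in H$.
\end{proof}

\section{Local finiteness of duals}\label{sec:locfin}

A rank-irreducible module $M$ contains an explicit submodule $M'=H\otimes U$ of full rank, but may be larger. Duality is well suited to this situation: it turns the inclusion $M'\subset M$ into an inclusion $M^\vee\subset M'^\vee$, and local finiteness passes to submodules.

\begin{lemma}\label{lem:locfin}
Let $\mathfrak k\subset\hat{\mathfrak g}(L)$ be a subalgebra and $M$ a finite torsion-free $L$-module.
\begin{enumerate}
\item[(a)] If $M'\subset M$ is a submodule of full rank and $M'^\vee$ is locally finite over $\mathfrak k$, then so is $M^\vee$.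
\item[(b)] If $N\subset M$ is a pure submodule and $N^\vee$, $(M/N)^\vee$ are locally finite over $\mathfrak k$, then so is $M^\vee$.
\item[(c)] If $\mathfrak k=\mathfrak k_1+\dots+\mathfrak k_p$ is a sum, as a vector space, of subalgebras, and a $\mathfrak k$-module $W$ is locally finite over each $\mathfrak k_j$, then $W$ is locally finite over $\mathfrak k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Restriction $M^\vee\to M'^\vee$ commutes with the action \eqref{eq:dual}. It is injective since $\xi(fm)=f(-\lambda)\xi(m)$.

(b) Composition with $M\to M/N$ and restriction to $N$ give a sequence of $L$-modules $0\to W'\to W\to W''\to0$ with $W'=(M/N)^\vee$, $W=M^\vee$, $W''=N^\vee$. It is exact because $N$ is a direct summand over $H$. Let $w\in W$ have image $\bar w$, and choose a finite-dimensional $E\ni w$ that maps onto $U(\mathfrak k)\bar w$. Then $\mathfrak kE\subset E+W'$. As $\mathfrak k$ may be infinite-dimensional, we need \eqref{eq:bounded}: it gives $\dim\mathfrak kE<\infty$, so $\mathfrak kE\subset E+E'$ with $E'\subset W'$ finite-dimensional. The space $E+U(\mathfrak k)E'$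 is finite-dimensional, $\mathfrak k$-stable and contains $w$.

(c) Take a basis of $\mathfrak k_1$, complete it by elements of $\mathfrak k_2$ to a basis of $\mathfrak k_1+\mathfrak k_2$, and so on. By PBW for this ordered basis, $U(\mathfrak k)=U(\mathfrak k_1)\cdots U(\mathfrak k_p)$. Each $U(\mathfrak k_j)$ maps finite-dimensional subspaces to finite-dimensional subspaces.
\end{proof}

\begin{lemma}\label{lem:solv}
If $A$ is solvable and $M$ is a finite torsion-free $A$-module, then $M^\vee$ is locally finite over $\mathfrak g(A)$.
\end{lemma}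

\begin{proof}
By the chain of Section~\ref{sec:prelim} and Lemma~\ref{lem:locfin}(b) we may assume that $M$ is rank-irreducible. Let $0\ne v\in M_\varphi$ be given by Proposition~\ref{prop:lie}. Then $Hv$ is a submodule of full rank, so by Lemma~\ref{lem:locfin}(a) we may assume $M=Hv$. Identify $M^\vee$ with $\Bbbk[\lambda]$ by $\xi\mapsto\xi(v)$. Then $(a_\mu p)(\lambda)=-\varphi(a)(\mu)\,p(\lambda+\mu)$, so $\mathfrak g(A)$ preserves the polynomials of degree at most $d$ for every $d$.
\end{proof}

Now let the quotient be $\operatorname{Vir}$. By Example~\ref{ex:choice}(b), the right subalgebra contains $\delta=\partial-\ell_{(0)}$ in place of $\ell_{(0)}$. Local finiteness over it cannot hold for all modules: if $\operatorname{Vir}$ acts on $Hv$ by zero, then $\delta$ acts on $(Hv)^\vee=\Bbbk[\lambda]$ as multiplication by $\lambda$. On $Hv$ itself $\delta=T$, whereas $\delta=-\alpha$ on the modules of Example~\ref{ex:choice}(b). The eigenvalues of $\delta$ thus detect the obstruction. Since $[\partial,\ell_{(0)}]=0$, the operator $\delta$ is $H$-linear on a finite free module $M$;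 it has a characteristic polynomial in $H[X]$, whose roots in an algebraic closure of $\Bbbk(T)$ we call the \emph{eigenvalues} of $\delta$.

\begin{proposition}\label{prop:vir}
Let $A=R\oplus H\ell$ with $R$ a solvable ideal, $H\ell$ free and $[\ell_\lambda\ell]\equiv(T+2\lambda)\ell\bmod R[\lambda]$. Let $M$ be a finite torsion-free $A$-module and $\delta=\partial-\ell_{(0)}$.
\begin{enumerate}
\item[(a)] The characteristic polynomial of $\delta$ on $M$ is $\chi_0(X)\chi_1(X-T)$ with monic $\chi_0,\chi_1\in\Bbbk[X]$.
\item[(b)] If all eigenvalues of $\delta$ on $M$ lie in $\Bbbk$, then $M^\vee$ is locally finite over the subalgebra $\mathfrak w=\mathfrak g(R)+\operatorname{span}\{\ell_{(n)}:n\ge1\}+\Bbbk\delta$ of $\hat{\mathfrak g}(A)$.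
\end{enumerate}
\end{proposition}

\begin{proof}
The space $\mathfrak w$ is a subalgebra by \eqref{eq:vir}, read modulo the ideal $\mathfrak g(R)$. The operator $\delta$ preserves $A$-submodules. Its characteristic polynomial can be computed on $\Bbbk(T)\otimes_HM$, so it is multiplicative along chains of pure submodules and does not change on passing to a submodule of full rank. With Lemma~\ref{lem:locfin}(b), both statements reduce to a rank-irreducible $M$. By Proposition~\ref{prop:lie}, $M_\varphi\ne0$ for some $\varphi\in R^\vee$. Let $U\subset M_\varphi$ be given by Lemma~\ref{lem:onemore} with $I=R$, $b=\ell$, $\varepsilon=1$, and put $M'=HU\cong H\otimes U$. In both cases $\ell_{(0)}U\subset U+TU$, so $M'$ is a nonzero submodule by \eqref{eq:sesq}, and it has full rank.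

In case (II), $\delta=T-\ell_{(0)}$ on $H\otimes U$ has the characteristic polynomial $\chi_1(X-T)$ with $\chi_1(Y)=\det(Y+\ell_{(0)}|_U)$. This has the form (a), and the eigenvalues lie in $T+\Bbbk$, so the case is excluded in (b).

In case (I), the characteristic polynomial is $\chi_0(X)=\det(X-\delta|_U)$, which has the form (a). For (b), an element $\xi\in M'^\vee$ is determined by $\xi|_U\colon U\to\Bbbk[\lambda]$. The finite-dimensional spaces $F_d=\{\xi:\deg\xi(u)\le d\ \forall u\in U\}$ exhaust $M'^\vee$, and we show that $\mathfrak w$ preserves them. Let $\xi\in F_d$, $u\in U$. For $a\in R$ we have $(a_\mu\xi)(u)(\lambda)=-\varphi(a)(\mu)\,\xi(u)(\lambda+\mu)$. Next, $(\delta\xi)(u)=\lambda\xi(u)+\xi(\ell_{(0)}u)=-\xi(Tu-\ell_{(0)}u)=-\xi(\delta u)$. Finally, $\ell_\mu u=Tu-\delta u+\sum_{k\ge1}\frac{\mu^k}{k!}\ell_{(k)}u$ gives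
\[
(\ell_\mu\xi)(u)(\lambda)=(\lambda+\mu)\,\xi(u)(\lambda+\mu)+\xi(\delta u)(\lambda+\mu)-\sum_{k\ge1}\frac{\mu^k}{k!}\,\xi(\ell_{(k)}u)(\lambda+\mu).
\]
Only the first term has degree $d+1$ in $\lambda$, and its coefficient at $\mu^n$ has degree at most $d+1-n$. So $\ell_{(n)}F_d\subset F_d$ for $n\ge1$. Thus $M'^\vee$ is locally finite over $\mathfrak w$, and so is $M^\vee$ by Lemma~\ref{lem:locfin}(a).
\end{proof}

\section{Separating the Virasoro components}\label{sec:separate}

\begin{definition}\label{def:types}
The algebra $L$ is \emph{of type $0$} if $L/\operatorname{Rad}L\cong\operatorname{Cur}\mathfrak s$ with $\mathfrak s$ semisimple or zero. It is \emph{of type $1$} if $L/\operatorname{Rad}L\cong\operatorname{Vir}$ or $\operatorname{Vir}\ltimes\operatorname{Cur}\mathfrak s$ with $\mathfrak s$ semisimple and, for some lift $\ell\in L$ of $\mathsf L$, all eigenvalues of $\delta=T-\ell_{(0)}$ on $L$ lie in $\Bbbk$.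
\end{definition}

To reduce to these types we split $L$ according to the two families of eigenvalues in Proposition~\ref{prop:vir}(a). This gives two commuting ideals $L^0$ and $L^1$ whose sum has full rank. The sum need not be $L$, so we embed $L$ into the sum of the two quotients.

\begin{example}\label{ex:nonsplit}
Let $\operatorname{Vir}=H\ell$ act on $R=Ha\oplus Hb$ by $\ell_\lambda a=Ta-b$, $\ell_\lambda b=0$. This is a module, since $\ell_\lambda\ell_\mu a=(T+\lambda)(Ta-b)$. Let $L=H\ell\oplus R$ be the semidirect sum with $R$ abelian. Then $\delta\ell=0$, $\delta a=b$, $\delta b=Tb$, and the characteristic polynomial is $X^2(X-T)$. The two ideals are $L^0=H\ell\oplus H(Ta-b)$ and $L^1=Hb$, and $a\notin L^0+L^1$.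
\end{example}

\begin{proposition}\label{prop:separate}
Let $\Bbbk=\mathbb C$. Every finite torsion-free Lie conformal algebra $L$ embeds into a finite direct sum of algebras of types $0$ and $1$.
\end{proposition}

\begin{proof}
Let $R=\operatorname{Rad}L$, let $\pi\colon L\to S=L/R$ be the projection, and decompose $S$ by Theorem~\ref{thm:DK}. We use induction on the number $k$ of Virasoro components in such a decomposition. A sum of current algebras is a current algebra, so for $k=0$ the algebra $L$ has type $0$. Let $k\ge1$ and $S=V\oplus S'$ with $V$ a Virasoro component. A solvable ideal of $V$ or $S'$ is an ideal of $S$, hence zero. Let $\ell$ be a lift of $\mathsf L\in V$. Then $A=R\oplus H\ell$ is a subalgebra as in Proposition~\ref{prop:vir}, and $L$ is an $A$-module. The operators $T$ and $\ell_{(0)}$ on $L$ are derivations of the bracket, by sesquilinearity and by the Jacobi identity at $\lambda=0$. So $\delta=T-\ell_{(0)}$ and $\delta-T$ are $H$-linear derivations. Define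
\begin{align*}
L^0&=\{a\in L:f(\delta)a=0\text{ for some }0\ne f\in\Bbbk[X]\},\\
L^1&=\{a\in L:f(\delta-T)a=0\text{ for some }0\ne f\in\Bbbk[X]\}.
\end{align*}

\emph{Step 1: $L^0,L^1$ are pure, $L^0\cap L^1=0$, and $L^0+L^1$ has full rank.} Both are $H$-submodules because $\delta$ is $H$-linear. If $hf(\delta)a=0$ with $0\ne h\in H$, then $f(\delta)a=0$ as $L$ is torsion-free, so $L^0$ is pure; the same holds with $\delta-T$ for $L^1$. For nonzero $f,g\in\Bbbk[X]$ the roots of $f(X)$ lie in $\Bbbk$ and those of $g(X-T)$ in $T+\Bbbk$, so these polynomials are coprime in $\Bbbk(T)[X]$, and $L^0\cap L^1=0$. By Proposition~\ref{prop:vir}(a) and the Cayley--Hamilton theorem $\chi_0(\delta)\chi_1(\delta-T)=0$, so $\Bbbk(T)\otimes_HL$ is the sum of the kernels of the two coprime factors. Clearing denominators, $L^0+L^1$ has full rank.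

\emph{Step 2: $L^0,L^1$ are commuting subalgebras.} As $\Bbbk$ is algebraically closed, $L^0=\sum_{c,n}\ker(\delta-c)^n$ and $L^1=\sum_{c,n}\ker(\delta-T-c)^n$ with $c\in\Bbbk$. For a derivation $D$ and $c,d\in\Bbbk$,
\[
(D-c-d)^N[a_\lambda b]=\sum_j\binom Nj[(D-c)^ja_\lambda(D-d)^{N-j}b],
\]
which vanishes for large $N$ if $a$ and $b$ are killed by powers of $D-c$ and $D-d$. With $D=\delta$ and $D=\delta-T$ we see that $L^0$ and $L^1$ are subalgebras. Now let $(\delta-c)^na=0=(\delta-T-d)^mb$. We show $[a_\lambda b]=0$ by induction on $n+m$; if $n=0$ or $m=0$, then $a=0$ or $b=0$. Since $[a_\lambda Tb]=(T+\lambda)[a_\lambda b]$,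
\[
(\delta-T-c-d-\lambda)[a_\lambda b]=[(\delta-c)a_\lambda b]+[a_\lambda(\delta-T-d)b]=0
\]
by induction. The operator $\delta-T-c-d$ does not involve $\lambda$, so the top coefficient of $[a_\lambda b]$ in $\lambda$ vanishes, and $[a_\lambda b]=0$. Thus $[L^0_\lambda L^1]=0$, and $[L^1_\lambda L^0]=0$ by skew-symmetry.

\emph{Step 3: $L^0,L^1$ are ideals.} For $b\in L$ choose $f\ne0$ with $fb\in L^0+L^1$. For $a\in L^i$, Step~2 gives $f(-\lambda)[b_\lambda a]\in L^i[\lambda]$, so $[b_\lambda a]\in L^i[\lambda]$ by Lemma~\ref{lem:cancel}(a) for $L/L^i$. Hence $L'=L/L^1$ and $L''=L/L^0$ are finite torsion-free Lie conformal algebras, and $L\to L'\oplus L''$ is injective.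

\emph{Step 4: the semisimple quotients.} On $S$ the operator $\delta$ induces $T-\mathsf L_{(0)}$. We have $\mathsf L_{(0)}\mathsf L=T\mathsf L$, $\mathsf L_{(0)}s=Ts$ and $\mathsf L_{(0)}S'=0$, so $\delta$ is $0$ on $V$ and $T$ on $S'$. If $f(\delta)a=0$, the $S'$-component of $\pi(a)$ is killed by $f(T)$, hence is zero. If $f(\delta-T)a=0$, the $V$-component is killed by $f(-T)$, hence is zero. So $\pi(L^0)\subset V$ and $\pi(L^1)\subset S'$, and both have full rank there because their sum has full rank in $S$.

The image of $R$ in $L''$ is a solvable ideal with quotient $S/\pi(L^0)=V/\pi(L^0)\oplus S'$. The first summand is torsion, hence an abelian ideal by Lemma~\ref{lem:cancel}(b). Its preimage in $L''$ is a solvable ideal with quotient $S'$, so it is $\operatorname{Rad}L''$. Thus $L''/\operatorname{Rad}L''\cong S'$ has a decomposition with $k-1$ Virasoro components, and the induction hypothesis applies to $L''$. For $L'$, the quotient by the image of $R$ is $V\oplus S'/\pi(L^1)$ with a torsion second summand, whose preimage is a solvable ideal with quotient $V$. So $L'/\operatorname{Rad}L'\cong V$,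 and the image of $\ell$ lifts $\mathsf L$. Since $L^0$ is finitely generated over $H$, one nonzero $f\in\Bbbk[X]$ satisfies $f(\delta)L^0=0$. The image of $L^0$ has full rank in the torsion-free module $L'$, so $f(\delta)=0$ on $L'$, and the eigenvalues of $\delta$ on $L'$ are roots of $f$. Hence $L'$ has type $1$.
\end{proof}

\section{The faithful module}\label{sec:end}

For an algebra of type $0$ or $1$ we can now write down $\mathfrak h$. We do not know that the semisimple quotient lifts to a subalgebra of $L$, and we do not need it: each single lifted generator spans, together with the radical, a subalgebra of the kind treated in Section~\ref{sec:locfin}, and Lemma~\ref{lem:locfin}(c) adds up the results.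

\begin{proposition}\label{prop:types}
Every $L$ of type $0$ or $1$ has a faithful representation on a free $H$-module of finite rank.
\end{proposition}

\begin{proof}
Let $R=\operatorname{Rad}L$, and let $s^1,\dots,s^p\in L$ lift a basis of $1\otimes\mathfrak s$, with $p=0$ if $L/R$ is $0$ or $\operatorname{Vir}$. In type $1$ let $\ell$ be the lift from Definition~\ref{def:types}. An $H$-basis of $R$ together with the $s^j$, and $\ell$ in type $1$, is an $H$-basis of $L$. Each $A_j=R\oplus Hs^j$ is a pure subalgebra with $[s^j{}_\lambda s^j]\in R[\lambda]$, so it is solvable. By Lemma~\ref{lem:solv}, $L^\vee$ is locally finite over $\mathfrak g(R)$ and over each $\mathfrak g(A_j)$.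

In type $0$ put $\mathfrak h=\mathfrak g(L)=\mathfrak g(R)+\sum_j\mathfrak g(A_j)$, which is transversal. In type $1$ let $\mathfrak w$ be the subalgebra of Proposition~\ref{prop:vir} for the pure subalgebra $A=R\oplus H\ell$; by part (b) of that proposition and the definition of type $1$, $L^\vee$ is locally finite over $\mathfrak w$. Put $\mathfrak h=\mathfrak w+\sum_j\mathfrak g(A_j)$. It is spanned by $\mathfrak g(R)$, the $s^j_{(n)}$ with $n\ge0$, the $\ell_{(n)}$ with $n\ge1$, and $\delta=\partial-\ell_{(0)}$; so $\hat{\mathfrak g}(L)=\Bbbk\partial\oplus\mathfrak h$. Modulo the ideal $\mathfrak g(R)$ the brackets are given by \eqref{eq:vir}: $\delta$ is central, $[\ell_{(m)},\ell_{(n)}]$ is a multiple of $\ell_{(m+n-1)}$ with $m+n-1\ge1$, and the remaining brackets lie in the span of the $s^j_{(n)}$. Hence $\mathfrak h$ is a subalgebra, and it is transversal.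

In both types $L^\vee$ is locally finite over $\mathfrak h$ by Lemma~\ref{lem:locfin}(c), and Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)} in Theorem~\ref{thm:main}]
By Lemma~\ref{lem:field} we may assume $\Bbbk=\mathbb C$. By Proposition~\ref{prop:separate}, $L$ embeds into a finite sum $\bigoplus_jL_j$ with each $L_j$ of type $0$ or $1$, and by Proposition~\ref{prop:types} each $L_j$ has a faithful module $V_j$, free of finite rank. Let $L_j$ act on $\bigoplus_iV_i$ by the given action on $V_j$ and by zero on the other summands. This is a faithful module over $\bigoplus_jL_j$, free of finite rank over $H$, and its restriction to $L$ is faithful. Together with Section~\ref{sec:cend}, this completes the proof of Theorem~\ref{thm:main}.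
\end{proof}

\begin{remark}
The hypotheses enter as follows. Torsion-freeness of $L$ gives the basis of $\mathfrak g(L)$ and the dual basis of $L^\vee$, which detects nonzero elements in the last line of the proof of Proposition~\ref{prop:criterion}; every $\xi\in L^\vee$ vanishes on torsion elements. Finiteness of $L$ is used in \eqref{eq:bounded}, in the inductions on the rank, in Theorem~\ref{thm:DK} and in $\dim E<\infty$. Characteristic zero is used in the divided powers $\lambda^n/n!$, in Ado's theorem, in Lemmas~\ref{lem:stab} and~\ref{lem:onemore}, and in the trace argument of Proposition~\ref{prop:lie}. That $\Bbbk$ is algebraically closed gives the common eigenvector in Proposition~\ref{prop:lie}, the eigenspace decompositions in Proposition~\ref{prop:separate} and the algebraically closed subfield $\Bbbk_0$ in Lemma~\ref{lem:field}.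
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDK}
Bakalov, D'Andrea, Kac, \emph{Theory of finite pseudoalgebras}, Adv. Math. 162 (2001).

\bibitem{DK}
D'Andrea, Kac, \emph{Structure theory of finite conformal algebras}, Selecta Math. 4 (1998).

\bibitem{Kol}
Pavel Kolesnikov, \emph{On representations of dialgebras and conformal algebras}, arXiv:1108.0505 (2011).

\end{thebibliography}
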